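
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}

\title{A Vitali set for the Turing degrees without a Bernstein set}


\begin{abstract}
We construct a model of $ZF$ that contains a set meeting every Turing degree in exactly one real, and in which every uncountable set of reals has a nonempty perfect subset. In particular this model has a Vitali set (in the recursion-theoretic sense) but no Bernstein set. The construction uses no large cardinals. Starting from an inaccessible cardinal one obtains in addition the axiom of dependent choice, and we show that the resulting theory is equiconsistent with an inaccessible cardinal.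
\end{abstract}

\section{Introduction}

\subsection{The question and the results}

A \emph{real} is an element of Cantor space $2^\omega$, and $x\equiv_T y$ means that the reals $x,y$ have the same Turing degree. A \emph{perfect} set is a closed set of reals without isolated points; \emph{countable} includes finite. A set $V\subset 2^\omega$ is called \emph{Vitali} if every Turing degree contains exactly one element of $V$. A set $B\subset 2^\omega$ is called \emph{Bernstein} if neither $B$ nor $2^\omega\setminus B$ contains a nonempty perfect set, equivalently, if neither contains the set $[T]$ of branches of a perfect tree $T$.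

The axiom of choice produces both kinds of sets, in different ways. A Vitali set is a choice function for a family of countable sets, the Turing degrees. Such a function makes many other choices possible: if $V$ is Vitali, then the degree of $x$ is enumerated, by indices of Turing functionals, from its element in $V$, so one can also choose an element of each class of equality modulo finite sets, namely the one of least index. A Bernstein set, on the other hand, is usually built by a recursion along a well-ordering of all perfect sets, choosing from each of them one point for $B$ and one for the complement. It is natural to ask whether, over $ZF$, one of these two kinds of pathology entails the other. It is known that there is a model of $ZF$ with a Bernstein set and no Vitali set. The converse problem is posed in \cite{Nies}: \emph{is there a model of $ZF$ in which there is a Vitali set but no Bernstein set?} The answer is yes.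

Let PSP (the perfect set property) be the statement that every $B\subset 2^\omega$ is countable or has a nonempty perfect subset. In $ZF$, PSP implies that there is no Bernstein set: if $B$ were one, then $B$ and $2^\omega\setminus B$ would be countable by PSP, and so $2^\omega$ would be countable.

\begin{theorem}\label{thm:main}
If there is a countable transitive model of $ZF$, then there is a countable transitive model of
\[
ZF+\mathrm{PSP}+\text{``there is a Vitali set''}.
\]
In particular this model has a Vitali set and no Bernstein set. Likewise $\mathrm{Con}(ZF)$ implies the consistency of $ZF+\mathrm{PSP}+$ ``there is a Vitali set''.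
\end{theorem}

\begin{theorem}\label{thm:dc}
The theory $ZF+DC+\mathrm{PSP}+$ ``there is a Vitali set'' is equiconsistent with $ZFC+$ ``there is an inaccessible cardinal''.
\end{theorem}

In Theorem~\ref{thm:dc} the inaccessible cardinal is needed for the conjunction of $DC$ and PSP. We do not claim that it is needed for $ZF+DC+$ ``there is a Vitali set and no Bernstein set''.

\subsection{Why the obvious forcing fails}\label{ss:naive}

To add a Vitali set by forcing, one would first try countable approximations. Work over a model of $ZFC$ and let a condition be a function $f$ whose domain is the union of countably many Turing degrees, which is constant on each of these degrees, and which satisfies $f(x)\equiv_Tx$. Order the conditions by extension. This poset is closed under unions of countable increasing sequences, so it adds no reals, and the range $V$ of the generic function is a Vitali set. The extension satisfies $ZFC$ and so has Bernstein sets; one would hope to lose them in an inner model that contains $V$ and all reals. But $V$ itself is a Bernstein set. Indeed, let $f$ be a condition and $P$ a nonempty perfect set. The domain of $f$ is countable, so there is $x\in P\setminus\mathrm{dom}(f)$.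 We may extend $f$ by mapping the degree of $x$ to $x$, which puts a point of $P$ into $V$. Then, at a point $x'\in P$ outside the new domain, we may map the degree of $x'$ to the real obtained from $x'$ by changing the first bit, which keeps the point $x'$ of $P$ out of $V$. By genericity neither $V$ nor its complement contains a nonempty perfect set.

In fact PSP implies that a Vitali set $V$ has a nonempty perfect subset: $V$ cannot be countable, because an enumeration of $V$ would yield one of all reals, by indices of Turing functionals. So, if the forcing is to add no reals, a single condition must be able to decide the value of the selector on perfectly many degrees. We shall use conditions whose graphs are \emph{$\sigma$-compact}. Such conditions can be large, and still, by K\"onig's lemma, a conflict between two of them is visible at every finite level of the trees that represent them.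

\subsection{Outline of the proof}

We force with $\sigma$-compact partial selectors over a model $N=\mathbf L(\mathcal R)$ obtained by a symmetric collapse. In $N$, an inner model $M$ generated by a real has only countably many reals, so $N$ contains filters $H$ that are generic over $M$ for $M$'s own version of the forcing. The union of such an $H$ is a condition $c_H$. The key is the following phenomenon (Lemma~\ref{lem:compat}): \emph{two conditions below $c_H$ that are added by mutually generic filters over $M[H]$ are compatible.} It has two consequences.
\begin{itemize}
\item The condition $c_H$ decides every statement about names that are definable in $N$ from ordinals, $\mathcal R$ and elements of $M[H]$ (Lemma~\ref{lem:decide}). Hence the forcing adds no reals, and the generic selector is defined on all reals of the extension.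
\item Let $\sigma$ be such a name of a set of reals. If some condition below $c_H$ puts a real outside $M$ into $\sigma$, then a perfect family of mutually generic filters gives perfectly many pairwise compatible conditions, each of which puts a different real into $\sigma$. By compactness, all these conditions have a common extension, which forces $\sigma$ to have a nonempty perfect subset (Section~\ref{sec:psp}).
\end{itemize}

Section~\ref{sec:base} describes $N$. Sections \ref{sec:poset}--\ref{sec:psp} use from it only Lemmas \ref{lem:collapse}, \ref{lem:ord}, \ref{lem:small} and \ref{lem:transfer}, and the fact that every element of $N$ is definable in $N$ from ordinals, $\mathcal R$ and a real. A reader may take these on trust at first. Section~\ref{sec:poset} defines the forcing, and Section~\ref{sec:compat} proves the compatibility lemma after a simple case in which it is almost immediate.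

\subsection{Conventions}

A poset is a set with a reflexive and transitive relation $\le$; smaller conditions are stronger. A partial order is an antisymmetric poset. A partial order $P$ is \emph{separative} if whenever $p\not\le q$ there is $r\le p$ incompatible with $q$; then $p\le q$ iff $p$ forces that $q$ belongs to the generic filter. Every poset has a separative quotient, which yields the same generic extensions. If $w$ is generic, $\tau[w]$ is the value of the name $\tau$. All models over which we force are countable and transitive in the universe, so generic filters exist and ``$p$ forces $\varphi$'' means that $\varphi$ holds in all generic extensions by filters containing $p$. We write $\Vdash^W_P$ for forcing with $P$ over $W$. We call $(w_0,w_1)$ generic for $P_0\times P_1$ if $w_0\times w_1$ is. By the \emph{product lemma}, for $P_0,P_1\in W$, $(w_0,w_1)$ is $P_0\times P_1$-generic over $W$ iff $w_0$ is $P_0$-generic over $W$ and $w_1$ is $P_1$-generic over $W[w_0]$.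

$ZFC^-$ is $ZFC$ without the power set axiom, with the collection scheme. We use $\Pi^1_1$-absoluteness in the following form: \emph{a $\Pi^1_1$ statement about reals is absolute between transitive models of $ZF$ or of $ZFC^-$ containing these reals.} Such a statement says that a certain tree on $\omega$, computed from the reals, is well-founded. A well-founded tree on $\omega$ has in any such model a rank function into the ordinals, and this remains a rank function elsewhere; an infinite branch in one transitive model shows that no transitive model contains a rank function.

For reals $x,y$ let $x\oplus y$ be the real $z$ with $z(2n)=x(n)$ and $z(2n+1)=y(n)$.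

\section{The base model}\label{sec:base}

We want a model $N$ such that inner models $W$ generated by a set of ordinals are tiny from the point of view of $N$, so that $N$ contains generic filters over them, and such that $N$ is the same kind of extension of each of them. The symmetric collapse provides this.

\subsection{The symmetric collapse}

Fix a countable transitive model of $ZF$ and let $\mathbf L$ be its constructible universe, a countable transitive model of $ZFC+GCH$. All inner models and generic extensions of inner models considered below have the same ordinals as $\mathbf L$. For a set of ordinals $Y$ in a generic extension of $\mathbf L$, $\mathbf L[Y]$ is the least transitive model of $ZF$ that includes $\mathbf L$, has the same ordinals and contains $Y$. It satisfies $ZFC$ and has a well-ordering definable from $Y$. Similarly $W[X]$ denotes the least such model including $W$ and containing $X$.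

Let $\kappa$ be an uncountable limit cardinal of $\mathbf L$. By GCH, $\kappa$ is a strong limit cardinal in $\mathbf L$. \emph{For Theorem~\ref{thm:main} we take $\kappa=\aleph_\omega^{\mathbf L}$}; nothing in Sections \ref{sec:base}--\ref{sec:psp} depends on this choice.

For an interval $I\subset[\omega,\kappa)$ let $\mathbb C_I$ be the set of finite partial functions $p$ on $I\times\omega$ with $p(\alpha,n)<\alpha$, ordered by reverse inclusion. A generic filter adds a surjection $\omega\to\alpha$ for every $\alpha\in I$. The order is separative: if $q\not\subset p$, then $p$ and $q$ disagree somewhere, or $p$ can be given a value different from that of $q$ at some point of $\mathrm{dom}(q)\setminus\mathrm{dom}(p)$. Put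
\[
\mathbb C_\lambda=\mathbb C_{[\omega,\lambda)}\ (\omega\le\lambda<\kappa),\qquad \mathbb C=\mathbb C_{[\omega,\kappa)}.
\]
Then $|\mathbb C_\lambda|^{\mathbf L}\le|\lambda|^{\mathbf L}<\kappa$. For a filter $g$ on $\mathbb C_I$ and an interval $J\subset I$ let $g{\restriction}J=g\cap\mathbb C_J$. Fix a $\mathbb C$-generic filter $G$ over $\mathbf L$, let $G_\lambda=G\cap\mathbb C_\lambda$, and
\[
\mathcal R=\bigcup_{\lambda<\kappa}2^\omega\cap\mathbf L[G_\lambda],\qquad N=\mathbf L(\mathcal R),
\]
the least transitive model of $ZF$ that includes $\mathbf L$, has the same ordinals and contains $\mathcal R$. Since $N$ is the constructible closure of $\mathcal R$ and $\mathcal R$ is closed under finite joins, every element of $N$ is definable in $N$ from ordinals, $\mathcal R$ and one element of $\mathcal R$. By reflection the definition can be evaluated in some level of the hierarchy constructed over $\mathcal R$; coding the level, the formula and the ordinal parameters by one ordinal, we get a surjection $\Phi:\mathcal R\times\mathrm{Ord}\to N$ that is definable in $N$ from $\mathcal R$.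

\begin{lemma}\label{lem:collapse}
If $\omega\le\mu<\kappa$, then $\mathbf L[G_\mu]\subset N$. Every $\alpha<\kappa$ is countable in $N$.
\end{lemma}

\begin{proof}
In $\mathbf L[G_{\mu+1}]$ the ordinal $\mu$ is countable, so the transitive closure of $\{G_\mu\}$ is countable there and is isomorphic to a relation on $\omega$ coded by a real of $\mathbf L[G_{\mu+1}]$. This real is in $\mathcal R$, and $N$ decodes it by the Mostowski collapse. So $G_\mu\in N$. For the second claim let $\alpha$ be infinite and apply the first to $\mu=\alpha+1$.
\end{proof}

\begin{lemma}\label{lem:ord}
Every set of ordinals in $N$ lies in $\mathbf L[G_\lambda]$ for some $\lambda<\kappa$. In particular $2^\omega\cap N=\mathcal R$.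
\end{lemma}

\begin{proof}
Let $A=\{\alpha<\gamma:N\models\varphi(\alpha,\vec\beta,r,\mathcal R)\}$, where $\vec\beta$ are ordinals and $r\in\mathcal R\cap\mathbf L[G_\lambda]$, $\omega\le\lambda<\kappa$. The filter $G{\restriction}[\lambda,\kappa)$ is $\mathbb C_{[\lambda,\kappa)}$-generic over $\mathbf L[G_\lambda]$. Let $\dot{\mathcal R}$ be the canonical $\mathbb C_{[\lambda,\kappa)}$-name of $\bigcup_{\mu<\kappa}2^\omega\cap\mathbf L[G_\lambda][g{\restriction}[\lambda,\mu)]$, where $g$ is the generic filter; for $g=G{\restriction}[\lambda,\kappa)$ its value is $\mathcal R$. We claim that, for every $\alpha<\gamma$, the trivial condition decides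
\[
\mathbf L(\dot{\mathcal R})\models\varphi(\alpha,\vec\beta,r,\dot{\mathcal R}).
\]
Otherwise some $p$ forces this and some $p'$ forces its negation. Let $\pi\in\mathbf L$ be an automorphism of $\mathbb C_{[\lambda,\kappa)}$ that permutes, at each of the finitely many coordinates $\alpha'$ occurring in $p$, the copy $\{\alpha'\}\times\omega$ of $\omega$ in such a way that $\mathrm{dom}(\pi(p))\cap\mathrm{dom}(p')=\emptyset$. Then $\pi(p)$ and $p'$ are compatible. Let $g$ be generic with $\pi(p),p'\in g$ and let $g'=\pi^{-1}[g]$, so $p\in g'$. As $\pi$ acts coordinatewise and is in $\mathbf L$, $\mathbf L[G_\lambda][g{\restriction}[\lambda,\mu)]=\mathbf L[G_\lambda][g'{\restriction}[\lambda,\mu)]$ for all $\mu$. So $g$ and $g'$ give $\dot{\mathcal R}$ the same value, but by $p'\in g$ and $p\in g'$ the displayed statement is both false and true for this value, a contradiction. Hence $A$ is the set of $\alpha<\gamma$ for which the trivial condition forces the statement, and $A\in\mathbf L[G_\lambda]$.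
\end{proof}

\subsection{Small models}

Call an inner model $W=\mathbf L[Y]$ \emph{small} if $Y\in N$ is a set of ordinals. By Lemmas \ref{lem:ord} and \ref{lem:collapse} then $W\subset\mathbf L[G_\mu]\subset N$ for some $\mu<\kappa$.

\begin{lemma}\label{lem:small}
Let $W=\mathbf L[Y]$ be small and $A\in W$.
\begin{enumerate}
\item[(i)] If $|A|^W<\kappa$, then $|\mathcal P(A)|^W<\kappa$, and $A$ and $\mathcal P(A)\cap W$ are countable in $N$.
\item[(ii)] If $X\subset A$ and $X\in N$, then $W[X]$ is small.
\item[(iii)] If $A$ is a poset, $|A|^W<\kappa$ and $p\in A$, then there is in $N$ a filter on $A$ that is generic over $W$ and contains $p$.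
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $W\subset\mathbf L[G_\mu]$, $\mu<\kappa$. As $|\mathbb C_\mu|^{\mathbf L}<\kappa$, counting nice names shows that $\kappa$ is a strong limit cardinal in $\mathbf L[G_\mu]$ too. So $\mathbf L[G_\mu]$ has a bijection of $\mathcal P(A)\cap W$ with an ordinal below $\kappa$. As $\kappa$ is a cardinal in $\mathbf L[G_\mu]\supset W$, it follows that $|\mathcal P(A)|^W<\kappa$. By Lemma~\ref{lem:collapse}, $\mathbf L[G_\mu]\subset N$ and every ordinal below $\kappa$ is countable in $N$, so $\mathcal P(A)\cap W$ is countable in $N$. The set $A$ injects into $\mathcal P(A)\cap W$ by $a\mapsto\{a\}$.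

(ii) A bijection in $W$ of $A$ with an ordinal turns $X$ into a set of ordinals $X'\in N$, and $W[X]=\mathbf L[Y']$, where the set of ordinals $Y'\in N$ codes $Y$ and $X'$.

(iii) By (i), $N$ has an enumeration in type $\omega$ of the dense subsets of $A$ that lie in $W$, and one of $A$, which is used to choose a descending sequence from $p$ meeting them all.
\end{proof}

Part (i) is where $\kappa$ has to be a limit cardinal: the continuum of a small model must be below $\kappa$.

\subsection{\texorpdfstring{$N$ is a symmetric collapse of every small model}{N is a symmetric collapse of every small model}}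

A small $W$ lies inside some $\mathbf L[G_\mu]$, but $\mathbf L[G_\mu]$ is obtained from $W$ by some quotient of $\mathbb C_\mu$ of which little is known. The next lemma provides a quotient whose size is under control, and the one after it shows that a larger collapse absorbs such a quotient.

\begin{lemma}\label{lem:quotient}
Let $P\in\mathbf L$ be a separative partial order, $g$ $P$-generic over $\mathbf L$, and $Y\in\mathbf L[g]$ a set of ordinals. Then there is $R\subset P$ in $\mathbf L[Y]$ such that $g\subset R$ and, with the inherited order on $R$, $g$ is $R$-generic over $\mathbf L[Y]$.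
\end{lemma}

\begin{proof}
In $\mathbf L$ let $B$ be the complete Boolean algebra in which $P$ is dense, let $Y=\dot Y[g]\subset\gamma$, and let $D$ be the complete subalgebra of $B$ generated by the values $[\![\alpha\in\dot Y]\!]$, $\alpha<\gamma$. For $b\in B$ let $e(b)=\bigwedge\{d\in D:b\le d\}$, the least element of $D$ above $b$. If $d\in D$ and $0\ne d\le e(b)$, then
\begin{equation}\label{eq:proj}
d\wedge b\neq0,
\end{equation}
since otherwise $b\le-d$, so $e(b)\le-d$ and $d\le-d$. Let $U=\{d\in D:\exists p\in g\ p\le d\}$. By \eqref{eq:proj}, every dense subset of $D\setminus\{0\}$ in $\mathbf L$ is predense in $B$, so $U$ is $D$-generic over $\mathbf L$.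

\emph{$\mathbf L[U]=\mathbf L[Y]$.} First, $\alpha\in Y$ iff $[\![\alpha\in\dot Y]\!]\in U$. Conversely, in $\mathbf L$ the algebra $D$ is generated from these values by a transfinite recursion in which each new element is written as $-b$ or as $\bigvee S$ with earlier elements. Since $-b\in U$ iff $b\notin U$, and $\bigvee S\in U$ iff $S\cap U\ne\emptyset$ (for $S\in\mathbf L$, by genericity), membership in $U$ is computed in $\mathbf L[Y]$ along this recursion.

\emph{The poset.} Let $R=\{p\in P:e(p)\in U\}\in\mathbf L[Y]$. If $p\in g$, then $p\le e(p)$, so $e(p)\in U$; thus $g\subset R$. Any two elements of $g$ have a lower bound in $g$, and $g$ is upward closed in $R$.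

\emph{Genericity.} Let $E\in\mathbf L[Y]$ be dense in $R$, $E=\dot E[U]$, let $\dot R$ be the canonical $D$-name of $R$, and let $d\in U$ force that $\dot E$ is a dense subset of $\dot R$. Some element of $g$ is below $d$. So it suffices to show that the set of $p''\in P$ such that
\[
\text{for some }q\in P,\quad p''\le q\ \text{ and }\ e(p'')\Vdash_Dq\in\dot E
\]
is dense below every $p\in P$ with $p\le d$. For then $g$ contains such a $p''$, hence also $q$, and $e(p'')\in U$ gives $q\in E$. Let $p\le d$. Then $e(p)\le d$ and $e(p)$ forces $p\in\dot R$, so there are $d'\in D$ and $q\le p$ with $0\ne d'\le e(p)$ and $d'\Vdash q\in\dot E$. In particular $d'$ forces that $e(q)$ belongs to the generic filter, that is, $d'\le e(q)$. By \eqref{eq:proj}, $d'\wedge q\ne0$. Choose $p''\in P$ with $p''\le d'\wedge q$. Then $p''\le q\le p$ and $e(p'')\le d'$, so $e(p'')\Vdash q\in\dot E$.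
\end{proof}

\begin{lemma}\label{lem:tree}
In a model of $ZFC$ let $\nu$ be a regular uncountable cardinal and $Q$ a separative partial order with a largest element $1$ such that $|Q|=\nu$ and $Q$ forces $\nu$ to be countable. Then $Q$ has a dense subset isomorphic to the tree $\nu^{<\omega}$ ordered by reverse inclusion.
\end{lemma}

\begin{proof}
Below each $q\in Q$ there is an antichain of size $\nu$. To see this, let $\dot h$ name a surjection $\omega\to\nu$. The sets $B_n=\{\alpha<\nu:\exists q'\le q\ q'\Vdash\dot h(n)=\alpha\}$ have union $\nu$, so some $B_n$ has size $\nu$ by regularity, and conditions $q'$ witnessing different $\alpha\in B_n$ are incompatible.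

Since $|Q|=\nu$, there is a name $\dot f$ for a surjection of $\omega$ onto the generic filter $\dot K$. We define $a_u\in Q$ for $u\in\nu^{<\omega}$ such that for each $n$ the $a_u$ with $|u|=n$ form a maximal antichain. Let $a_\emptyset=1$. Given $a_u$ with $|u|=n$, take an antichain of size $\nu$ below $a_u$, strengthen each of its elements to decide $\dot f(n)$, and enlarge the result to a maximal antichain among the conditions below $a_u$ that decide $\dot f(n)$. As these conditions are dense below $a_u$, it is a maximal antichain below $a_u$. It has size $\nu=|Q|$; let $\langle a_{u^\frown\xi}:\xi<\nu\rangle$ enumerate it without repetitions.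

\emph{Density.} Given $q\in Q$ there are $q'\le q$ and $n$ with $q'\Vdash\dot f(n)=q$. Some $a_u$ with $|u|=n+1$ is compatible with $q'$. As $a_u$ decides $\dot f(n)$, it forces $\dot f(n)=q$, hence $q\in\dot K$, and so $a_u\le q$ by separativity.

\emph{Order.} If $u\subset v$, then $a_v\le a_u$. If $u,v$ are incomparable, then $a_u,a_v$ are incompatible. If $u\subsetneq v$, then $a_u\not\le a_v$, since some $u^\frown\xi$ is incomparable with $v$, and $a_{u^\frown\xi}\le a_u$ is incompatible with $a_v$. So $u\mapsto a_u$ is an isomorphism onto its range.
\end{proof}

\begin{lemma}\label{lem:absorb}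
Let $W=\mathbf L[Y]$ be small and $\omega\le\lambda<\kappa$. There is a $\mathbb C_{[\lambda,\kappa)}$-generic filter $G^*$ over $W$ such that
\[
\mathcal R=\bigcup_{\rho<\kappa}2^\omega\cap W[G^*{\restriction}[\lambda,\rho)]\quad\text{and}\quad G^*{\restriction}[\lambda,\rho)\in N\text{ for all }\rho<\kappa.
\]
\end{lemma}

\begin{proof}
The idea is to rewrite an initial part $G_{\nu+1}$ of $G$ as a generic filter over $W$ for $\mathbb C_{[\lambda,\nu+1)}$, and to keep the rest of $G$.

Let $Y\in\mathbf L[G_\mu]$, $\omega\le\mu<\kappa$. Choose a successor cardinal $\nu<\kappa$ of $\mathbf L$ with $\nu>\lambda$ and $\nu>|\mu|^{\mathbf L}$. As $|\mathbb C_\mu|^{\mathbf L}<\nu$, $\nu$ is regular and uncountable in $\mathbf L[G_\mu]$, hence in $W$.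

By Lemma~\ref{lem:quotient} applied to $P=\mathbb C_{\nu+1}$ and $g=G_{\nu+1}$, we have $\mathbf L[G_{\nu+1}]=W[K]$ with $K$ generic over $W$ for some $R\subset\mathbb C_{\nu+1}$ in $W$; so $|R|^W\le\nu$. In $W[K]$ the ordinal $\nu$ is countable, and some element of $K$ forces this over $W$. Restricting $R$ to the conditions below this element and passing to the separative quotient, which does not change the extension, we may assume that $R$ is a separative partial order with a largest element which forces $\nu$ to be countable. Then $|R|^W=\nu$: a poset of infinite size $\theta<\nu$ preserves all cardinals $\ge\theta^+$, in particular $\nu$, and a finite poset preserves everything.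

The separative order $\mathbb C_{[\lambda,\nu+1)}$ also has size $\nu$ in $W$ and a largest element, and forces $\nu$ to be countable. By Lemma~\ref{lem:tree}, applied in $W$, both orders have dense subsets isomorphic to $\nu^{<\omega}$. So there is a $\mathbb C_{[\lambda,\nu+1)}$-generic filter $K^*$ over $W$ with $W[K^*]=W[K]=\mathbf L[G_{\nu+1}]$. The filter $G{\restriction}[\nu+1,\kappa)$ is generic over $\mathbf L[G_{\nu+1}]=W[K^*]$. Hence $K^*$ and $G{\restriction}[\nu+1,\kappa)$ together generate a $\mathbb C_{[\lambda,\kappa)}$-generic filter $G^*$ over $W$. For $\nu<\rho<\kappa$ we have $W[G^*{\restriction}[\lambda,\rho)]=\mathbf L[G_\rho]\subset N$. As $G^*{\restriction}[\lambda,\rho)$ increases with $\rho$ and its restrictions lie in the same models, this proves both assertions.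
\end{proof}

For forcing with $\mathbb C$ over a small $W$, let $\dot{\mathcal R}$ be the canonical name of $\bigcup_{\rho<\kappa}2^\omega\cap W[G'_\rho]$, where $G'$ is the generic filter and $G'_\rho=G'\cap\mathbb C_\rho$. The following consequence is the form in which we use the homogeneity of $N$: whatever is true in $N$ of some reals stays true when the generic filter that produces these reals is replaced by another one containing a suitable condition.

\begin{lemma}[Transfer]\label{lem:transfer}
Let $W$ be small, $\vec a$ a finite sequence of elements of $\mathcal R$, $\vec b$ one of elements of $W$, and $N\models\psi(\vec a,\vec b,\mathcal R)$. Then there are $\lambda\in[\omega,\kappa)$, $\mathbb C_\lambda$-names $\vec\tau\in W$, a $\mathbb C_\lambda$-generic filter $w\in N$ over $W$, and $s\in w$ such that $\vec\tau[w]=\vec a$ and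
\begin{enumerate}
\item[(i)] $N\models\psi(\vec\tau[w'],\vec b,\mathcal R)$ for every $w'\in N$ that is $\mathbb C_\lambda$-generic over $W$ with $s\in w'$;
\item[(ii)] if $\chi$ is absolute between transitive models of $ZF$ and $N\models\forall\vec u\,(\psi(\vec u,\vec b,\mathcal R)\to\chi(\vec u,\vec b))$, then $s\Vdash^W_{\mathbb C_\lambda}\chi(\vec\tau,\vec b)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:absorb} with $\omega$ for $\lambda$ there is a $\mathbb C$-generic $G'$ over $W$ with $\dot{\mathcal R}[G']=\mathcal R$ and all $G'_\rho\in N$. The reals $\vec a$ lie in $W[G'_\lambda]$ for some $\lambda<\kappa$; let $\vec\tau\in W$ be names for them. Since $N=\mathbf L(\dot{\mathcal R}[G'])$, some $s\in G'$ forces over $W$ that $\mathbf L(\dot{\mathcal R})\models\psi(\vec\tau,\vec b,\dot{\mathcal R})$. As conditions are finite, we may enlarge $\lambda$ so that $s\in\mathbb C_\lambda$. Let $w=G'_\lambda$.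

(i) Let $w'$ be given. $W[w']$ is small by Lemma~\ref{lem:small}(ii). Take $G^*$ from Lemma~\ref{lem:absorb} for $W[w']$ and $\lambda$. Then $w'$ and $G^*$ together generate a $\mathbb C$-generic filter over $W$ that contains $s$ and evaluates $\dot{\mathcal R}$ to $\mathcal R$. So $\mathbf L(\mathcal R)=N$ satisfies $\psi(\vec\tau[w'],\vec b,\mathcal R)$.

(ii) Otherwise some $s'\le s$ forces $\neg\chi(\vec\tau,\vec b)$. By Lemma~\ref{lem:small}(iii) there is a generic $w'\in N$ with $s'\in w'$. Then $s\in w'$, so by (i) $N$ satisfies $\chi(\vec\tau[w'],\vec b)$, and by absoluteness so does $W[w']$, a contradiction.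
\end{proof}

\section{\texorpdfstring{$\sigma$-compact partial selectors}{Sigma-compact partial selectors}}\label{sec:poset}

\subsection{The poset and its conflicts}

In this section a \emph{tree} is a (possibly empty) set $T\subset\bigcup_k2^k\times2^k$ closed under restriction: if $(\sigma,\rho)\in T$ has level $l$ (that is, $\sigma,\rho\in 2^l$) and $k<l$, then $(\sigma{\restriction}k,\rho{\restriction}k)\in T$. Its set of branches
\[
[T]=\{(x,y)\in2^\omega\times2^\omega:\forall k\ (x{\restriction}k,y{\restriction}k)\in T\}
\]
is compact, and every compact subset of $2^\omega\times2^\omega$ has this form. Let $T{\restriction}l$ be the finite set of elements of $T$ of level at most $l$. A \emph{code} is a real that codes, in a fixed effective way, a sequence $c=\langle c(n):n<\omega\rangle$ of trees; we identify it with $c$. Put $f_c=\bigcup_n[c(n)]$.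

\begin{definition}
$Q$ is the set of codes $c$ such that
\begin{enumerate}
\item[(a)] $f_c$ is a function;
\item[(b)] if $(x,y)\in f_c$, then $x\equiv_Ty$;
\item[(c)] if $(x,y)\in f_c$ and $x'\equiv_Tx$, then $(x',y)\in f_c$.
\end{enumerate}
For $c,d\in Q$ let $c\le d$ iff $f_d\subset f_c$.
\end{definition}

So $f_c$ selects an element from each degree in an invariant set of reals. Since $f_c$ and $\equiv_T$ are arithmetical (in $c$), ``$c\in Q$'' and ``$c\le d$'' are $\Pi^1_1$, hence absolute between transitive models of $ZF$ or $ZFC^-$. Let $\mathbb P=Q^N$, and $\mathbb P^M=Q^M$ for inner models $M$.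

Clauses (b) and (c) hold for every union of functions $f_c$ with $c\in Q$. So a code $d$ for which $f_d$ is such a union belongs to $Q$ as soon as $f_d$ is a function. In particular $c,d\in Q$ are compatible iff $f_c\cup f_d$ is a function: a common extension contains both, and conversely one can interleave the two sequences of trees. For trees $T,T'$ and $k<l$, a \emph{$(k,l)$-conflict} between $T$ and $T'$ consists of $(\sigma,\rho)\in T$ and $(\sigma,\rho')\in T'$ of level $l$ with $\rho(k)\ne\rho'(k)$. Let $\mathrm{Conf}(T,T',k)$ say that there is a $(k,l)$-conflict for every $l>k$.

\begin{lemma}\label{lem:conf}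
Conditions $c,d\in Q$ are incompatible iff $\mathrm{Conf}(c(m),d(n),k)$ holds for some $m,n,k$. In particular compatibility is arithmetical, hence absolute.
\end{lemma}

\begin{proof}
As $f_c$ and $f_d$ are functions, $c,d$ are incompatible iff for some $m,n,k$ there are $(x,y)\in[c(m)]$ and $(x,y')\in[d(n)]$ with $y(k)\ne y'(k)$. Such $x,y,y'$ give $(k,l)$-conflicts for all $l>k$. Conversely, suppose that there are $(k,l)$-conflicts between $c(m)$ and $d(n)$ for all $l>k$. The restriction of a $(k,l)$-conflict to a level above $k$ is again a conflict. So the triples $(\sigma,\rho,\rho')$ given by conflicts, together with their restrictions, form an infinite tree with finite levels, and K\"onig's lemma gives $x,y,y'$ as above.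
\end{proof}

\begin{lemma}\label{lem:density}
Let $c\in Q$ and $x\in2^\omega$. There is $d\le c$ in $Q$ with $x\in\mathrm{dom}(f_d)$.
\end{lemma}

\begin{proof}
If $x\in\mathrm{dom}(f_c)$, let $d=c$. Otherwise, by (c), $\mathrm{dom}(f_c)$ contains no $x'\equiv_Tx$. The reals $x'\equiv_T x$ are enumerated, without choice, by pairs of indices of Turing functionals. For each of them add the tree $\{(x'{\restriction}k,x{\restriction}k):k<\omega\}$ to the sequence of $c$. This gives $d\in Q$ with $f_d=f_c\cup\{(x',x):x'\equiv_Tx\}$.
\end{proof}

\subsection{Generic conditions}\label{ss:setting}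

For the rest of Sections~\ref{sec:poset} and~\ref{sec:compat}, let $r\in\mathcal R$ and $M=\mathbf L[r]$, a small model. By Lemma~\ref{lem:small}(i), $|\mathbb P^M|^M\le(2^\omega)^M<\kappa$. So by Lemma~\ref{lem:small}(iii) there is in $N$ a filter $H$ on $\mathbb P^M$ that is generic over $M$, and it may contain any prescribed element of $\mathbb P^M$. Fix $H$ and put $W=M[H]$, which is small by Lemma~\ref{lem:small}(ii).

The poset $\mathbb P^M$ is $\sigma$-closed in $M$: the trees of a descending sequence of conditions can be combined into one code, and the union of an increasing sequence of functions is a function. Hence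
\begin{equation}\label{eq:samereals}
W\cap2^\omega=M\cap2^\omega .
\end{equation}
This set is countable in $N$, and so is $H$. Listing in $N$ all trees that occur in members of $H$ we get a code $c_H\in N$ with
\[
f_{c_H}=\bigcup_{c\in H}f_c .
\]
By absoluteness each $c\in H$ belongs to $Q^N$. As $H$ is directed, $f_{c_H}$ is a function; so $c_H\in\mathbb P$. For $d\in\mathbb P$ we have $d\le c_H$ iff $d\le c$ for all $c\in H$.

\section{\texorpdfstring{Compatibility below $c_H$}{Compatibility below cH}}\label{sec:compat}

\subsection{A simple case}

Let $d_0\in W[w_0]$ and $d_1\in W[w_1]$ be conditions below $c_H$, where $w_0,w_1$ are mutually generic over $W$. Why should $d_0,d_1$ be compatible? In the simplest case the reason is the following standard fact.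

\begin{lemma}\label{lem:mutual}
Let $\mathbb A\in W$ be a poset, $\dot x_0,\dot x_1\in W$ $\mathbb A$-names, and $(w_0,w_1)$ $\mathbb A\times\mathbb A$-generic over $W$. If $\dot x_0[w_0]=\dot x_1[w_1]$ is a real, then this real is in $W$.
\end{lemma}

\begin{proof}
Some $(t_0,t_1)\in w_0\times w_1$ forces that $\dot x_0$, evaluated by the first filter, and $\dot x_1$, evaluated by the second, are the same real. Then $t_0$ decides $\dot x_0(i)$ for all $i$. Otherwise there are $u_0,u_1\le t_0$ that force different values of $\dot x_0(i)$. Take $u'\le t_1$ deciding $\dot x_1(i)$; one of $(u_0,u')$, $(u_1,u')$ forces that the two reals differ at $i$, a contradiction. So $\dot x_0[w_0]=\{(i,j):t_0\Vdash\dot x_0(i)=j\}\in W$.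
\end{proof}

Now suppose that each tree $d_i(n)$ has at most one branch, as for codes of the conditions of Section~\ref{ss:naive}. The unique branch of such a tree can be computed from the tree, so all elements of $\mathrm{dom}(f_{d_i})$ are in $W[w_i]$. If $d_0,d_1$ were incompatible, there would be $x\in\mathrm{dom}(f_{d_0})\cap\mathrm{dom}(f_{d_1})$ with $f_{d_0}(x)\neq f_{d_1}(x)$. By Lemma~\ref{lem:mutual} $x\in W$, so $x\in M$ by \eqref{eq:samereals}. But by Lemma~\ref{lem:density}, applied in $M$, and genericity of $H$, $x\in\mathrm{dom}(f_{c_H})$. Since $f_{d_0}$ and $f_{d_1}$ both extend $f_{c_H}$, they agree at $x$, a contradiction. In short, \emph{the two conditions could only disagree about reals of $M$, and about these $H$ has decided everything.}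

For general conditions this argument breaks down: the trees may have perfectly many branches, and new branches appear in larger models, so a priori a real $x$ at which $f_{d_0}$ and $f_{d_1}$ disagree need not belong to $W[w_0]$ or to $W[w_1]$. What is visible in the models is only the family of finite conflicts of Lemma~\ref{lem:conf}. So instead of placing the point of disagreement in $M$, we place in $H$ a condition $c^*$ such that, for each finite level, $d_1$ can be forced to agree with $c^*$ up to that level. As $d_0\le c^*$, there is no conflict between $d_0$ and $c^*$, and this is already seen at some finite level. Forcing $d_1$ to agree with $c^*$ up to that level, we refute the assumption that a conflict between $d_0$ and $d_1$ was forced.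

\subsection{The general case}

\begin{lemma}[Compatibility]\label{lem:compat}
Let $\mathbb A\in M$ be a poset, $\tau_0,\tau_1\in W$ be $\mathbb A$-names, and for $i<2$ let $s_i\in\mathbb A$ be such that $s_i\Vdash^W_{\mathbb A}$ ``$\tau_i\in Q$ and $\tau_i\le c$ for all $c\in H$''. If $(w_0,w_1)$ is $\mathbb A\times\mathbb A$-generic over $W$ and $s_i\in w_i$ for $i<2$, then $\tau_0[w_0]$ and $\tau_1[w_1]$ are compatible.
\end{lemma}

The requirement $\tau_i\le c$ for $c\in H$ cannot be dropped, even for constant names: a code of $\{(x',x):x'\equiv_Tx\}$ is incompatible with one of $\{(x',y):x'\equiv_Tx\}$ if $x\ne y\equiv_Tx$.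

\begin{proof}
\emph{Step 1: a forced conflict.} Suppose not. By Lemma~\ref{lem:conf}, applied in $W[w_0][w_1]$, there are $m,n,k$ and $t_i\le s_i$, $t_i\in w_i$, with
\begin{equation}\label{eq:conf}
(t_0,t_1)\Vdash^W_{\mathbb A\times\mathbb A}\mathrm{Conf}(\tau_0(m),\tau_1(n),k),
\end{equation}
where $\tau_i$ is evaluated by the $i$-th filter. Since $W=M[H]$, there is a $\mathbb P^M\times\mathbb A$-name $\dot\tau\in M$ with $\dot\tau[H\times w]=\tau_1[w]$ for all $w$ that are $\mathbb A$-generic over $W$. Some $c_0\in H$ forces over $M$ the hypothesis about $s_1$ and $\tau_1$, that is,
\begin{equation}\label{eq:hyp}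
(c_0,s_1)\Vdash^M_{\mathbb P^M\times\mathbb A}\ \dot\tau\in Q\ \text{ and }\ \dot\tau\le c\text{ for all }c\in\dot H,
\end{equation}
where $\dot H$ names the first of the two generic filters.

\emph{Step 2: imitating $\tau_1$ by conditions in $M$.} Let $D\in M$ be the set of all $c^*\in\mathbb P^M$ for which there is in $M$ a decreasing sequence $(t^i)_{i<\omega}$ in $\mathbb A$ with $t^0\le t_1$ such that for all $n',j<\omega$ there is $i$ with
\[
(c^*,t^i)\Vdash^M\dot\tau(n'){\restriction}j=c^*(n'){\restriction}j .
\]
We claim that $D$ is dense below $c_0$. Let $c_1\le c_0$. We work in $M$. Let $\theta$ be a regular uncountable cardinal such that $H(\theta)$, the set of sets whose transitive closure has size less than $\theta$, contains $\dot\tau$, $\mathbb P^M\times\mathbb A$ and all subsets of $\mathbb P^M\times\mathbb A$. Then a filter $K$ on $\mathbb P^M\times\mathbb A$ is generic over $H(\theta)$ iff it is generic over $M$. In this case $H(\theta)[K]$ is a transitive model of $ZFC^-$ containing $\dot\tau[K]$, and $\Pi^1_1$ statements are absolute between it and $M[K]$. Hence \eqref{eq:hyp} and statements of the form ``$p$ forces $\dot\tau(n'){\restriction}j=a$'' hold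 over $H(\theta)$ iff they hold over $M$.

Let $X\prec H(\theta)$ be countable and contain $c_0,c_1,s_1,t_1,\dot\tau,\mathbb P^M,\mathbb A$, and let $\pi:X\to\bar X$ be the transitive collapse. Enumerate the dense subsets of $\mathbb P^M\times\mathbb A$ in $X$ as $(E_i)_{i<\omega}$ and choose a decreasing sequence $(c^i,t^i)_{i<\omega}$ of elements of $X$ with
\[
(c^0,t^0)=(c_1,t_1)\quad\text{and}\quad(c^{i+1},t^{i+1})\in E_i .
\]
As codes are reals, $\pi$ fixes the codes in $X$. So the conditions $(c^i,\pi(t^i))$ generate a filter $\bar K$ on $\pi(\mathbb P^M\times\mathbb A)$ that is generic over $\bar X$. Let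
\[
c^*=\pi(\dot\tau)[\bar K].
\]
We show that $c^*\in D$ and $c^*\le c_1$. Since $(c_1,t_1)\le(c_0,s_1)$, \eqref{eq:hyp}, elementarity and the forcing theorem over $\bar X$ imply that the transitive model $\bar X[\bar K]$ of $ZFC^-$ satisfies $c^*\in Q$ and $c^*\le c^i$ for all $i$. By $\Pi^1_1$-absoluteness this is true in $M$. So $c^*\in\mathbb P^M$ and $c^*\le c^0=c_1$. Given $n',j$, let $a$ be the finite set $c^*(n'){\restriction}j$. Some element of $\bar K$, and hence some $(c^i,\pi(t^i))$, forces over $\bar X$ that $\pi(\dot\tau)(n'){\restriction}j=a$. By elementarity $(c^i,t^i)$ forces over $M$ that $\dot\tau(n'){\restriction}j=a$. As $c^*\le c^i$, also $(c^*,t^i)$ forces this. So $(t^i)_{i<\omega}$ witnesses $c^*\in D$, and the claim is proved.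

\emph{Step 3: the contradiction.} By genericity of $H$ pick $c^*\in H\cap D$, with witness $(t^i)_{i<\omega}$. Let $T=\tau_0[w_0](m)$. As $c^*\in H$ and $s_0\in w_0$, we have $\tau_0[w_0]\le c^*$. In particular $\tau_0[w_0]$ and $c^*$ are compatible, so $\mathrm{Conf}(T,c^*(n),k)$ fails by Lemma~\ref{lem:conf}. Hence for some $l>k$ there is no $(k,l)$-conflict between $T$ and $c^*(n)$.

Choose $t_0'\in w_0$ with $t_0'\le t_0$ forcing over $W$ that $\tau_0(m){\restriction}l=T{\restriction}l$. Choose $i$ such that $(c^*,t^i)\Vdash^M\dot\tau(n){\restriction}l=c^*(n){\restriction}l$. As $c^*\in H$, $t^i$ forces over $W$ that $\tau_1(n){\restriction}l=c^*(n){\restriction}l$. Then $(t_0',t^i)\le(t_0,t_1)$ forces that there is no $(k,l)$-conflict between $\tau_0(m)$ and $\tau_1(n)$. This contradicts \eqref{eq:conf}.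
\end{proof}

\section{Decision, no new reals, and the Vitali set}\label{sec:vitali}

\begin{lemma}[Decision]\label{lem:decide}
Let $r,M,H,W$ be as in Section~\ref{ss:setting}, and let $\theta$ be a sentence of the forcing language of $\mathbb P$ over $N$ whose parameters are names definable in $N$ from ordinals, $\mathcal R$ and elements of $W$. Then $c_H$ decides $\theta$.
\end{lemma}

\begin{proof}
Suppose that $d_0,d_1\le c_H$, $d_0\Vdash\theta$ and $d_1\Vdash\neg\theta$. The poset $\mathbb P=Q^N$ is definable in $N$. So the following is a statement $\psi$ about $d_0,d_1\in\mathcal R$, $\mathcal R$ and elements of $W$ (among them $H$) that holds in $N$: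
\[
d_0,d_1\in Q;\quad d_0,d_1\le c\text{ for all }c\in H;\quad d_0\Vdash_{\mathbb P}\theta\text{ and }d_1\Vdash_{\mathbb P}\neg\theta,
\]
where the names in $\theta$ are replaced by their definitions. Lemma~\ref{lem:transfer} yields $\lambda$, names $\tau_0,\tau_1\in W$, $w_0\in N$ and $s\in w_0$ with $\tau_i[w_0]=d_i$. The first two clauses are absolute, so by Lemma~\ref{lem:transfer}(ii) $s$ forces them over $W$ for $\mathbb C_\lambda$.

The conditions $d_0$ and $d_1$ are produced by one and the same filter; we now replace $d_1$ by a condition that is generic over $W[w_0]$. The model $W[w_0]$ is small, so by Lemma~\ref{lem:small}(iii) there is $w_1\in N$ that is $\mathbb C_\lambda$-generic over $W[w_0]$ with $s\in w_1$. By Lemma~\ref{lem:transfer}(i), $d_1'=\tau_1[w_1]$ is a condition in $\mathbb P$ and $d_1'\Vdash\neg\theta$. By the product lemma $(w_0,w_1)$ is $\mathbb C_\lambda\times\mathbb C_\lambda$-generic over $W$. Since $\mathbb C_\lambda\in\mathbf L\subset M$, Lemma~\ref{lem:compat} shows that $d_0=\tau_0[w_0]$ and $d_1'$ are compatible. This is impossible, as $d_0\Vdash\theta$ and $d_1'\Vdash\neg\theta$.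
\end{proof}

Now let $\mathcal G$ be $\mathbb P$-generic over $N$ and $\mathcal M=N[\mathcal G]$, a countable transitive model of $ZF$.

\begin{lemma}\label{lem:noreals}
$2^\omega\cap\mathcal M=\mathcal R$.
\end{lemma}

\begin{proof}
Let $\sigma\in N$ be a name and let $c'\in\mathcal G$ force that $\sigma$ is a real. The name $\sigma$ is definable in $N$ from ordinals, $\mathcal R$ and some $r_0\in\mathcal R$. Let $c\le c'$. Put $r=r_0\oplus c$ and $M=\mathbf L[r]$. Then $c\in\mathbb P^M$ by absoluteness, and we can take $H$ as in Section~\ref{ss:setting} with $c\in H$. So $c_H\le c$, and by Lemma~\ref{lem:decide} $c_H$ decides all statements $\sigma(n)=i$. Hence $c_H\Vdash\sigma=\check x$ for some $x\in N$. We have shown that the conditions that force $\sigma=\check x$ for some $x\in N$ are dense below $c'$. So every real of $\mathcal M$ is in $N$, and $2^\omega\cap N=\mathcal R$ by Lemma~\ref{lem:ord}.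
\end{proof}

\begin{lemma}\label{lem:vitali}
$\mathcal M$ has a Vitali set.
\end{lemma}

\begin{proof}
Let $F=\bigcup_{c\in\mathcal G}f_c$ and $V=\mathrm{ran}(F)$. Since the conditions in $\mathcal G$ are pairwise compatible, $F$ is a function. By Lemmas \ref{lem:density} and \ref{lem:noreals} it is defined on all of $2^\omega\cap\mathcal M$. By (b), $F(x)\equiv_Tx$, and by (c), $F(x)=F(x')$ if $x\equiv_Tx'$. So $F(x)$ is an element of $V$ in the degree of $x$. It is the only one: if $y\in V$ and $y\equiv_Tx$, say $y=F(z)$, then $z\equiv_Ty\equiv_Tx$, so $y=F(z)=F(x)$.
\end{proof}

\section{The perfect set property}\label{sec:psp}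

\subsection{Compact unions}

A countable union of conditions, if it is a function, is a condition because the trees can be listed. The following observation does the same for certain unions over all of $2^\omega$. Here trees are subsets of $2^{<\omega}$, or of $\bigcup_k2^k\times2^k$, closed under restriction.

\begin{lemma}[$ZF$]\label{lem:union}
Let $T_z$ ($z\in2^\omega$) be trees such that for every $l$ there is $j$ such that $T_z{\restriction}l$ depends only on $z{\restriction}j$. Let $T=\bigcup_zT_z$. Then $T$ is a tree and $[T]=\bigcup_z[T_z]$.
\end{lemma}

\begin{proof}
Only the inclusion $\subset$ requires proof. Let $b\in[T]$ and write $b{\restriction}l$ for its restriction to level $l$. The set $E_l=\{z\in2^\omega:b{\restriction}l\in T_z\}$ is nonempty as $b{\restriction}l\in T$, and clopen by hypothesis; and $E_{l+1}\subset E_l$ as $T_z$ is closed under restriction. By compactness of $2^\omega$ there is $z\in\bigcap_lE_l$, and $b\in[T_z]$.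
\end{proof}

\subsection{Proof of PSP}

\begin{lemma}\label{lem:psp}
$\mathcal M\models\mathrm{PSP}$.
\end{lemma}

\begin{proof}
Let $\sigma\in N$ be a name and let $c'\in\mathcal G$ force $\sigma\subset2^\omega$. The name $\sigma$ is definable in $N$ from ordinals, $\mathcal R$ and some $r_0\in\mathcal R$. Let $c\le c'$, put $r=r_0\oplus c$, $M=\mathbf L[r]$, and take $H\ni c$ and $W=M[H]$ as in Section~\ref{ss:setting}. Then $c_H\le c$. By genericity of $\mathcal G$ it suffices to find a condition below $c_H$ forcing that $\sigma$ is countable or has a nonempty perfect subset.

If $c_H\Vdash\sigma\subset M$, then $c_H$ forces $\sigma$ to be countable, because $M\cap2^\omega$ is countable in $N$. From now on suppose that this is not the case. Since $\mathbb P$ adds no reals (Lemma~\ref{lem:noreals}, for every choice of $\mathcal G$), there are $d\le c_H$ and $x\in\mathcal R\setminus M$ with $d\Vdash\check x\in\sigma$. We apply Lemma~\ref{lem:transfer} to $d$, $x$ and the statement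
\[
d\in Q;\quad d\le c\text{ for all }c\in H;\quad x\in2^\omega\setminus M;\quad d\Vdash_{\mathbb P}\check x\in\sigma,
\]
with $\sigma$ replaced by its definition; the parameters $H$ and $2^\omega\cap M$ are in $W$. We obtain $\lambda<\kappa$, $\mathbb C_\lambda$-names $\tau,\dot x\in W$ and $s\in\mathbb C_\lambda$ such that $s$ forces over $W$ the first three clauses for $\tau,\dot x$, since they are absolute, and such that for every $w\in N$ that is $\mathbb C_\lambda$-generic over $W$ with $s\in w$,
\begin{equation}\label{eq:dz}
\tau[w]\in\mathbb P,\quad \tau[w]\le c_H,\quad \dot x[w]\in2^\omega\setminus M,\quad \tau[w]\Vdash\dot x[w]\check{\ }\in\sigma .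
\end{equation}

\medskip
\emph{A perfect family of generic filters.} Work in $N$. By Lemma~\ref{lem:small}(i) enumerate the dense open subsets of $\mathbb C_\lambda\times\mathbb C_\lambda$ that lie in $W$ as $(D_j)_{j<\omega}$. Build $s_\eta\in\mathbb C_\lambda$ for $\eta\in2^{<\omega}$ by recursion on the length such that $s_\emptyset=s$, $s_{\eta^\frown i}\le s_\eta$, and
\[
(s_\eta,s_{\eta'})\in D_0\cap\dots\cap D_n\quad\text{for all distinct }\eta,\eta'\in2^{n+1}.
\]
At each stage this takes finitely many extensions, one for each ordered pair $(\eta,\eta')$ and each $j\le n$; choices are made by an enumeration of the countable set $\mathbb C_\lambda$. For $z\in2^\omega$ let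
\[
w_z=\{t\in\mathbb C_\lambda:\exists n\ s_{z\restriction n}\le t\},\qquad d_z=\tau[w_z],\qquad x_z=\dot x[w_z].
\]
If $z\ne z'$, then $(w_z,w_{z'})$ is $\mathbb C_\lambda\times\mathbb C_\lambda$-generic over $W$: it meets $D_j$ at any level $n+1$ with $n\ge j$ at which $z$ and $z'$ have split. Taking $D_j=E\times\mathbb C_\lambda$ with $E$ dense open in $\mathbb C_\lambda$ we see that every $w_z$ is $\mathbb C_\lambda$-generic over $W$. So \eqref{eq:dz} holds for $w=w_z$. By Lemma~\ref{lem:compat}, with $\mathbb A=\mathbb C_\lambda$, $\tau_0=\tau_1=\tau$ and $s_0=s_1=s$, the conditions $d_z$ are pairwise compatible.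

\medskip
\emph{Uniform decisions.} Let $\dot a\in W$ be a $\mathbb C_\lambda$-name that $s$ forces to be a hereditarily finite set. We claim that for some $j$ every $s_\eta$ with $\eta\in2^j$ decides $\dot a$ over $W$. The set of conditions that decide $\dot a$ is in $W\subset N$. So the set of $\eta$ for which $s_\eta$ does not decide $\dot a$ is in $N$, and it is closed under initial segments. If $z\in N$ were an infinite branch through it, no element of the generic filter $w_z$ would decide $\dot a$, which is impossible. So by K\"onig's lemma this set is finite. This proves the claim. In particular $\dot a[w_z]$ depends only on $z{\restriction}j$.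

\medskip
\emph{Amalgamation.} Fix $n$. By the preceding paragraph, applied to names for $\tau(n){\restriction}l$, the trees $d_z(n)$ ($z\in2^\omega$) satisfy the hypothesis of Lemma~\ref{lem:union} in $N$. So $T^n=\bigcup_zd_z(n)$ is a tree with $[T^n]=\bigcup_z[d_z(n)]$. Then $d^*=\langle T^n:n<\omega\rangle\in N$ is a code with
\[
f_{d^*}=\bigcup_n\bigcup_z[d_z(n)]=\bigcup_zf_{d_z}.
\]
By pairwise compatibility $f_{d^*}$ is a function, and (b) and (c) hold for $f_{d^*}$ because they hold for all $f_{d_z}$. So $d^*\in\mathbb P$ and $d^*\le d_z$ for all $z\in2^\omega\cap N$. In particular $d^*\le c_H$, and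
\begin{equation}\label{eq:dstar}
d^*\Vdash\check x_z\in\sigma\quad\text{for all }z\in2^\omega\cap N.
\end{equation}

\medskip
\emph{The set $X=\{x_z:z\in2^\omega\cap N\}$ is perfect in $N$.} If $z\neq z'$, then $x_z\ne x_{z'}$: otherwise $x_z\in W$ by Lemma~\ref{lem:mutual}, so $x_z\in M$ by \eqref{eq:samereals}, contradicting \eqref{eq:dz}. Let $S=\{x_z{\restriction}l:z\in2^\omega\cap N,\ l<\omega\}$. By the uniform decisions for $\dot x{\restriction}l$, $l<\omega$, Lemma~\ref{lem:union} applies to the trees $\{x_z{\restriction}l:l<\omega\}$, whose only branch is $x_z$. So $X=[S]$, and $X$ is closed and nonempty. It has no isolated points: given $z$ and $l$, let $j$ be such that $s_{z\restriction j}$ decides $\dot x{\restriction}l$; then every $z'\ne z$ with $z'{\restriction}j=z{\restriction}j$ satisfies $x_{z'}{\restriction}l=x_z{\restriction}l$ and $x_{z'}\ne x_z$.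

\medskip
\emph{Conclusion.} As $\mathbb P$ adds no reals, in every generic extension of $N$ by a filter containing $d^*$ the set $[S]$ is still $\{x_z:z\in2^\omega\}$ and is nonempty and perfect. By \eqref{eq:dstar} it is a subset of $\sigma$ there. So $d^*$ forces that $\sigma$ has a nonempty perfect subset.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\kappa=\aleph_\omega^{\mathbf L}$. Then $\mathcal M=N[\mathcal G]$ is a countable transitive model of $ZF$. It has a Vitali set by Lemma~\ref{lem:vitali} and satisfies PSP by Lemma~\ref{lem:psp}, hence has no Bernstein set. Only a countable transitive model of $ZF$ was assumed. For the consistency statement, note as usual that $\mathrm{Con}(ZF)$ implies $\mathrm{Con}(ZF+V=L)$, that verifying finitely many axioms in $\mathcal M$ requires only finitely many axioms in the ground model, and that by reflection there are countable transitive models of these.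
\end{proof}

\section{Dependent choice and the inaccessible cardinal}\label{sec:dc}

Recall that $DC$ says: if $R$ is a relation on a nonempty set $A$ and for every $a\in A$ there is $b\in A$ with $aRb$, then there is a sequence $(a_n)_{n<\omega}$ in $A$ with $a_nRa_{n+1}$ for all $n$. It implies that $\omega_1$ is regular. For $\kappa=\aleph_\omega^{\mathbf L}$ there is therefore no hope for $DC$ in $\mathcal M$. There $\omega_1=\kappa$, because all smaller ordinals are countable in $N$, while by Lemmas \ref{lem:noreals} and \ref{lem:ord} a real of $\mathcal M$ coding a well-order of type $\kappa$ would be in some $\mathbf L[G_\lambda]$, where $\kappa$ is still a cardinal. And $\kappa$ has cofinality $\omega$ already in $\mathbf L$. With a regular $\kappa$ this obstacle disappears.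

\begin{proof}[Proof of Theorem~\ref{thm:dc}]
\emph{From an inaccessible cardinal to the theory.} An inaccessible cardinal is inaccessible in $L$. So let $\kappa$ be inaccessible in $\mathbf L$; as in Theorem~\ref{thm:main}, the argument with countable transitive models gives the consistency result in the usual way. Sections \ref{sec:base}--\ref{sec:psp} apply to this $\kappa$. Since $\kappa$ is regular and uncountable in $\mathbf L$ and all values of conditions are below $\kappa$ and bounded at each coordinate, the $\Delta$-system lemma shows that $\mathbb C$ has the $\kappa$-chain condition in $\mathbf L$: a root $\Delta$ is finite, and fewer than $\kappa$ functions on $\Delta$ are conditions. So a nice name of a real involves fewer than $\kappa$ conditions and is a $\mathbb C_\lambda$-name for some $\lambda<\kappa$. Therefore $\mathcal R=2^\omega\cap\mathbf L[G]$ and, by absoluteness, $\mathbb P=Q^{\mathbf L[G]}$. This poset is $\sigma$-closed in $\mathbf L[G]$, as in Section~\ref{ss:setting}. Choose $\mathcal G$ generic over $\mathbf L[G]$, hence over $N$. Then $\mathcal M=N[\mathcal G]$ has a Vitali set and satisfies PSP, and $\mathbf L[G][\mathcal G]$ is a model of $ZFC$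 that includes $\mathcal M$ and whose reals are all in $\mathbf L[G]$, that is, in $\mathcal R$.

We verify $DC$ in $\mathcal M$. Let $R\in\mathcal M$ be a relation on a nonempty set $A\in\mathcal M$ such that for every $a\in A$ there is $b\in A$ with $aRb$. Recall the surjection $\Phi:\mathcal R\times\mathrm{Ord}\to N$. As $\mathcal R=2^\omega\cap\mathcal M$ by Lemma~\ref{lem:noreals}, the model $N=\mathbf L(\mathcal R)$ and the function $\Phi$ are definable in $\mathcal M$. Every element of $\mathcal M$ has the form $\Phi(u,\alpha)[\mathcal G]$ with $u\in\mathcal R$ and $\alpha\in\mathrm{Ord}$, where $\Phi(u,\alpha)$ is a name. By replacement in $\mathcal M$, for the elements of $A$ the ordinals $\alpha$ below some fixed ordinal suffice. So we get in $\mathcal M$ a map $e$ from a subset of $2^\omega\times\mathrm{Ord}$ onto $A$.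

Fix a real $u_0$ such that $(u_0,\alpha)\in\mathrm{dom}(e)$ for some $\alpha$, and let $\alpha_0$ be the least such $\alpha$. In $\mathbf L[G][\mathcal G]$ use $AC$ to choose recursively reals $u_1,u_2,\dots$: given $u_n,\alpha_n$, let $u_{n+1}$ be a real such that $e(u_n,\alpha_n)\,R\,e(u_{n+1},\alpha)$ for some $\alpha$, and let $\alpha_{n+1}$ be the least such $\alpha$. The sequence $(u_n)_n$ is coded by a real of $\mathbf L[G][\mathcal G]$, and this real is in $\mathcal R\subset\mathcal M$. From $(u_n)_n$ the sequence $(\alpha_n)_n$ can be recovered in $\mathcal M$, so $(e(u_n,\alpha_n))_n\in\mathcal M$ is as required.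

\medskip
\emph{From the theory to an inaccessible cardinal.} We work in $ZF$ and assume PSP and the regularity of $\omega_1$, which follows from $DC$. We show that $\omega_1$ is inaccessible in $L$, so that $L$ is a model of $ZFC+$ ``there is an inaccessible cardinal''.

First suppose that $\omega_1=(\lambda^+)^L$ for an infinite $L$-cardinal $\lambda<\omega_1$. Let $a$ be a real coding a well-order of type $\lambda$. Then $\omega_1^{L[a]}$ is an $L$-cardinal above $\lambda$, so $\omega_1^{L[a]}\ge(\lambda^+)^L=\omega_1$ and hence $\omega_1^{L[a]}=\omega_1$. Thus $2^\omega\cap L[a]$ is a well-orderable set of size at least $\omega_1$. By PSP it has a nonempty perfect subset, and this is well-orderable and contains a bijective image of $2^\omega$. So $2^\omega$ is well-orderable. Let $\mathfrak c$ be the initial ordinal equinumerous with $2^\omega$. Perfect sets are given by trees, that is, by reals, so let $(P_\xi)_{\xi<\mathfrak c}$ enumerate the nonempty perfect sets. Each of them has size $\mathfrak c$. By recursion on $\xi$ let $a_\xi,b_\xi$ be the first two elements of $P_\xi$, in a fixed well-ordering of $2^\omega$, that differ from all $a_\eta,b_\eta$ with $\eta<\xi$.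 Then $\{a_\xi:\xi<\mathfrak c\}$ is a Bernstein set, since it meets every $P_\xi$ and misses $b_\xi\in P_\xi$. This contradicts PSP.

So the $L$-cardinal $\omega_1$ is not a successor cardinal of $L$; it is an uncountable limit cardinal of $L$. It is regular, hence regular in $L$. By GCH in $L$ it is inaccessible in $L$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Nies} Andre Nies, \emph{Logic Blog 2012}, arXiv:1302.3686 (2013).
\end{thebibliography}

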